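# Equations of length three cannot isolate the identity: $\mathfrak Z_3^{\pm}(G)$ is never discrete on an infinite group

## 1. A guess, tested on $\mathbb Z$ and on the infinite dihedral group

Take an infinite group $G$ and finitely many equations in one unknown $x$, with coefficients in $G$, each containing $x$ at most three times. Can it happen that $x=1$ solves none of them, while every other element of $G$ solves at least one? The answer one would first guess is no: an equation with three occurrences of the unknown should have few solutions. In topological language this says that a certain topology on $G$ is never discrete. The guess turns out to be right, but the reason just given for it is wrong, as the second test below shows. First the precise language.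

**Definition (group polynomials and $\mathfrak Z_n^{\pm}$).** A function $f:G\to G$ is a *group polynomial of degree $n$* if $f(x)=a_0x^{\varepsilon_1}a_1\cdots x^{\varepsilon_n}a_n$ with $a_0,\dots,a_n\in G$ and $\varepsilon_i\in\{-1,1\}$; constant functions are group polynomials of degree $0$. For $n\in\mathbb N$, $\mathfrak Z_n^{\pm}(G)$ is the topology on $G$ generated by the sets $\{x\in G: f(x)\ne 1\}$, where $f$ ranges over group polynomials of degree at most $n$.

For instance $f(x)=xax^{-1}b$ has degree $2$, and $\{f=1\}$ is the set of $x$ that conjugate $a$ to $b^{-1}$.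

The following question of Dikranjan and Toller is taken from S. Bardyla, L. Elliott, J. D. Mitchell, and Y. Péresse, "A note on intrinsic topologies of groups", arXiv:2506.11500 (2025): *is $\mathfrak Z_3^{\pm}(G)$ non-discrete for every infinite group $G$?*

The sets $\{f\neq1\}$ form a subbase, so every open set is a union of finite intersections of them. Hence, for $G\neq\{1\}$, the set $\{1\}$ is open in $\mathfrak Z_n^{\pm}(G)$ exactly when there are finitely many polynomials $f_1,\dots,f_l$ of degree at most $n$ with
$$f_i(1)\neq 1\ \text{ for all } i,\qquad\text{and every } x\ne1 \text{ satisfies } f_i(x)=1 \text{ for some } i. \tag{1}$$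

It helps to split off the value at $1$. If $f(x)=a_0x^{\varepsilon_1}a_1\cdots x^{\varepsilon_k}a_k$, put $b_j=a_0a_1\cdots a_{j-1}$ for $1\le j\le k$. Since $b_1=a_0$, $b_j^{-1}b_{j+1}=a_j$ and $b_ka_k=f(1)$,
$$f(x)=w(x)\,f(1),\qquad w(x)=\prod_{j=1}^{k} b_jx^{\varepsilon_j}b_j^{-1}. \tag{2}$$

**Degree one.** The equation $a_0x^{\pm1}a_1=1$ has exactly one solution. So $\mathfrak Z_1^{\pm}(G)$ is the cofinite topology, which is non-discrete when $G$ is infinite.

**The group $\mathbb Z$.** Written additively, a polynomial of degree at most $n$ is $f(x)=kx+e$ with $|k|\le n$ and $e=f(0)$. In (1) we need $e\ne0$. If $k=0$ there is no solution of $f(x)=0$, and if $k\neq 0$ there is at most one. Finitely many such equations cannot catch all nonzero integers, so $\mathfrak Z_n^{\pm}(\mathbb Z)$ is non-discrete for every $n$.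

**The infinite dihedral group.** Let $D_\infty=\langle r,s: s^2=1,\ srs=r^{-1}\rangle$, with rotations $r^n$ and reflections $r^ns$. Consider $f(x)=xrx^{-1}r$, of degree $2$, with $f(1)=r^2\neq 1$. If $x$ is a reflection then $xrx^{-1}=r^{-1}$, so $f(x)=1$; if $x$ is a rotation then $f(x)=r^2$. One short equation, not solved by $1$, has half of the group as its solution set. So "few solutions" is false.

The guess survives for another reason. Restrict any polynomial $f$ with $f(1)\ne1$ to rotations. Conjugation by any $b\in D_\infty$ sends $r^n$ to $r^{n}$ for all $n$, or to $r^{-n}$ for all $n$, so (2) gives $f(r^n)=r^{kn}f(1)$ with $|k|\le \deg f$. If $k=0$ there is no solution of $f(r^n)=1$, and if $k\ne0$ there is at most one $n$. Hence finitely many equations as in (1) miss infinitely many rotations, and $\mathfrak Z_n^{\pm}(D_\infty)$ is non-discrete for every $n$.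

What made the large solution set possible is that $r$ has only two conjugates. Such elements will be treated separately.

## 2. FC-centers, coset covers, and the precise theorems

Throughout, $C_G(\cdot)$ denotes centralizers and $[t,u]=tut^{-1}u^{-1}$. "Coset" means left or right coset. Since $gL=(gLg^{-1})g$, a left coset of $L$ is a right coset of a conjugate of $L$, which has the same index. So left and right cosets are interchangeable whenever only indices matter.

**Definition (FC-center).** $FC(G)$ is the set of elements of $G$ with finitely many conjugates, that is, of those $x$ for which $C_G(x)$ has finite index in $G$.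

It is a characteristic subgroup: $C_G(xy)\supseteq C_G(x)\cap C_G(y)$, $C_G(x^{-1})=C_G(x)$, and automorphisms preserve the number of conjugates. Examples:

* $FC(A)=A$ if $A$ is abelian.
* $FC(D_\infty)=\langle r\rangle$: the conjugates of $r^k$ are $r^{k},r^{-k}$, while $r^n(r^ks)r^{-n}=r^{k+2n}s$, so a reflection has infinitely many conjugates.
* For a free group $F_2$ of rank two, $FC(F_2)=\{1\}$, since the centralizer of a nontrivial element is cyclic and so has infinite index.
* $FC(S_3\times F_2)=S_3\times\{1\}$ is finite and nontrivial.

**Definition (irreducible).** A topological space is *irreducible* if any two nonempty open sets intersect. An infinite set with the cofinite topology is irreducible. The space $\mathfrak Z_2^{\pm}(D_\infty)$ is not: $\{x: xrx^{-1}r\ne1\}$ is the set of rotations, $\{x:xrx^{-1}r^{-1}\neq1\}$ is the set of reflections, and both are open.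

We use two classical facts.

* **B. H. Neumann's lemma** (1954). If a group is a finite union of cosets of subgroups, then the cosets of infinite-index subgroups can be omitted from the union. In particular, finitely many cosets of infinite-index subgroups never cover the group.
* **Dietzmann's lemma.** A finite conjugation-invariant set of torsion elements of a group generates a finite normal subgroup.

**Theorem 1.** For every infinite group $G$, the topology $\mathfrak Z_3^{\pm}(G)$ is non-discrete.

**Theorem 2.** Let $G$ be an infinite group.

1. If $FC(G)$ is infinite, then $\mathfrak Z_n^{\pm}(G)$ is non-discrete for every $n$.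
2. If $FC(G)$ is finite, then for every $\mathfrak Z_3^{\pm}(G)$-neighborhood $U$ of $1$ and every finite-index subgroup $K\le G$, the set $U\cap K\cap C_G(FC(G))$ is not covered by finitely many cosets of infinite-index subgroups of $G$.
3. If $G$ has trivial center, the following are equivalent: (i) $FC(G)=\{1\}$; (ii) $\mathfrak Z_3^{\pm}(G)$ is irreducible; (iii) $\mathfrak Z_2^{\pm}(G)$ is irreducible.

For degrees $n\ge4$ nothing beyond part 1 is claimed.

**Theorem 2 implies Theorem 1.** If $FC(G)$ is infinite, use part 1 with $n=3$. If $FC(G)$ is finite and $\{1\}$ were open, take $U=\{1\}$ and $K=G$ in part 2. The set $U\cap K\cap C_G(FC(G))=\{1\}$ is a coset of the trivial subgroup, which has infinite index, and this contradicts part 2.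

## 3. Infinite FC-center: polynomials that behave like homomorphisms

Here we prove Theorem 2(1). Let $N=FC(G)$ be infinite, and suppose $\mathfrak Z^{\pm}_n(G)$ is discrete. Then there are $f_1,\dots,f_l$ as in (1). Write $f_i(x)=w_i(x)f_i(1)$ as in (2). Then
$$f_i(x)=1\iff w_i(x)=d_i,\qquad\text{where } d_i:=f_i(1)^{-1}\ne1. \tag{3}$$
We look for some $x\neq1$ with $w_i(x)\ne d_i$ for all $i$. In $D_\infty$ this worked because each $w_i$ was a homomorphism on rotations. We imitate that.

**Case a: $A=Z(N)$ is infinite.** The purpose is to use $A$ as the rotations were used. The subgroup $A$ is abelian, and normal in $G$ since it is characteristic in a characteristic subgroup. Each map $x\mapsto b_jx^{\varepsilon_j}b_j^{-1}$ is a homomorphism $A\to A$, and a product of homomorphisms into an abelian group is a homomorphism; so $w_i|_A:A\to A$ is a homomorphism. The set $A\cap w_i^{-1}(d_i)$ is empty or a coset of $\ker(w_i|_A)$, and it does not contain $1$ because $w_i(1)=1\ne d_i$. By (1) and (3), $A$ is the union of $\{1\}$ and finitely many cosets not containing $1$. By Neumann's lemma we may omit all cosets of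 infinite-index subgroups of $A$; one of these is $\{1\}$, as $A$ is infinite. The remaining cosets cover $A$, yet none contains $1$, a contradiction.

**Case b: $Z(N)$ is finite.** Now we build infinitely many finite normal subgroups of $G$ that commute with one another; on products taken across them the $w_i$ are again multiplicative.

*$N$ is torsion.* Let $x\in N$. Then $C_N(x)$ has finite index in $N$, say $N=\bigcup_{i\le r}C_N(x)g_i$. Each $C_N(g_i)$ has finite index in $N$, hence so does $D=\bigcap_i C_N(g_i)$. Two different powers of $x$ lie in the same coset of $D$, so $x^m\in D$ for some $m\ge1$. Thus $x^m$ commutes with every $g_i$, and it commutes with $C_N(x)$; so it commutes with all of $N$. Since $x^m\in Z(N)$, which is finite, $x$ has finite order.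

*Commuting finite normal subgroups.* The conjugacy class in $G$ of any $x\in N$ is finite and consists of torsion elements, so by Dietzmann's lemma the normal closure of $x$ in $G$ is finite. Choose inductively distinct $x_1,x_2,\ldots\in N\setminus\{1\}$, with normal closures $M_1,M_2,\dots$ in $G$, such that $x_{k+1}\in C_N(M_1\cdots M_k)$. This is possible: $M_1\cdots M_k\subseteq N$ is finite and each of its elements has a centralizer of finite index in $N$, so $C_N(M_1\cdots M_k)$ has finite index in $N$ and is infinite. It is also normal in $G$, because $N$ and $M_1\cdots M_k$ are. Therefore $M_{k+1}\subseteq C_N(M_1\cdots M_k)$, and $M_k$, $M_l$ commute elementwise for $k\ne l$.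

*Multiplicativity.* Let $k_1,\dots,k_m$ be distinct. The elements $x_{k_1},\dots,x_{k_m}$ commute, so $(x_{k_1}\cdots x_{k_m})^{\pm1}=x_{k_1}^{\pm1}\cdots x_{k_m}^{\pm1}$. Conjugation by $b_j$ keeps each factor in its $M_{k}$, and factors from different $M_k$ may be interchanged. Collecting the factors of each $M_k$, without changing their order, we get
$$w_i(x_{k_1}\cdots x_{k_m})=w_i(x_{k_1})\cdots w_i(x_{k_m}).$$

*Choosing $x$.* Passing to a subsequence, successively for $i=1,\dots,l$, we may assume that each map $k\mapsto w_i(x_k)\in M_k$ is either constant, with value $v_i$ of finite order, or injective. (A sequence with infinitely many values has an injective subsequence; otherwise some value is taken infinitely often.) Let $m\ge1$ be a common multiple of the orders of the constant values. Fix $k_1<\dots<k_{m-1}$ and let $x=x_{k_1}\cdots x_{k_m}$ with $k_m>k_{m-1}$ still free.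

* $x=1$ for at most one $k_m$, since the $x_k$ are distinct.
* For $i$ of injective type, $w_i(x)=w_i(x_{k_1})\cdots w_i(x_{k_m})$ equals $d_i$ for at most one $k_m$.
* For $i$ of constant type, $w_i(x)=v_i^m=1\ne d_i$ always.

So for all but finitely many $k_m$ we have $x\ne1$ and $w_i(x)\neq d_i$ for all $i$. By (3) this contradicts (1). Theorem 2(1) is proved. $\blacksquare$

## 4. The shapes of equations of degree at most three

From now on the FC-center is finite, and the degree bound $3$ matters. We list the possible solution sets.

A fact used constantly: for $m,n$ in a group $\Gamma$, the set $\{x: xmx^{-1}=n\}$ is empty or a left coset of $C_\Gamma(m)$. Indeed, if $x_0$ is in it, then $x$ is in it iff $x_0^{-1}x\in C_\Gamma(m)$. Likewise $\{x: x^{-1}mx=n\}$ is empty or a right coset of $C_\Gamma(m)$. Call this **(C)**.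

We name four kinds of subsets of a group $\Gamma$, with arbitrary $a,b,c,p,q,r\in\Gamma$:

* (i) cosets of infinite-index subgroups of $\Gamma$;
* (ii) $\{x: xpxq=1\}$;
* (iii) $\{x:xpxqx^{-1}r=1\}$;
* (iv) $\{x:xaxbx=c\}$.

**Lemma 3.** Let $f$ be a group polynomial of degree at most $3$ over a group $\Gamma$. Then $\{f=1\}$ is one of the following:

* degree $0$: $\emptyset$ or $\Gamma$;
* degree $1$: a point;
* degree $2$, equal signs: a set of kind (ii);
* degree $2$, opposite signs, $f=a_0x^{\varepsilon}a_1x^{-\varepsilon}a_2$: empty or a coset of $C_\Gamma(a_1)$; if $a_1=1$, then $f$ is constant;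
* degree $3$, equal signs: a set of kind (iv);
* degree $3$, mixed signs: a set of kind (iii).

*Proof.* The equation $f(x)=1$ is unchanged if we invert $f(x)$ or conjugate by a prefix of the word, which rotates the word cyclically. Degrees $0$ and $1$ are clear. In degree $2$ with equal signs, invert if necessary so that both are $+1$; then $a_0xa_1xa_2=1$ rotates to $xa_1x(a_2a_0)=1$. In degree $2$ with opposite signs the equation is $x^{\varepsilon}a_1x^{-\varepsilon}=(a_2a_0)^{-1}$; apply (C). In degree $3$ with equal signs we may again take them all $+1$, and $a_0xa_1xa_2xa_3=1$ says $xa_1xa_2x=(a_3a_0)^{-1}$. With mixed signs, after inversion there are two exponents $+1$ and one $-1$. Read cyclically, the word has the sign pattern $+,+,-$, so a rotation brings it to $xpxqx^{-1}r=1$. $\square$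

The main result about these sets is the following.

**Proposition 4.** Let $\Gamma$ be an infinite group with $FC(\Gamma)=\{1\}$ and let $H\le\Gamma$ have finite index. Then $H$ is not contained in a finite union of sets of kinds (i)–(iv).

Before proving it we derive the rest of Theorem 2.

## 5. From a finite FC-center to a trivial one

A finite FC-center can still produce large solution sets. In $G=S_3\times F_2$ let $a=(\sigma,1)$ with $\sigma$ a $3$-cycle, and $f(x)=xax^{-1}a$. Then $f(1)=a^2\ne1$, and $f(x)=1$ exactly when the $S_3$-component of $x$ is a transposition, whatever its $F_2$-component. But on $C_G(FC(G))=\{1\}\times F_2$ the polynomial $f$ is constant, equal to $a^2\neq 1$. This is why Theorem 2(2) is stated inside $C_G(FC(G))$.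

**Proof of Theorem 2(2) from Proposition 4.** Let $N=FC(G)$ be finite, $G_0=C_G(N)$ and $\Gamma=G/N$. Then $G_0$ has finite index, being a finite intersection of finite-index centralizers, and $\Gamma$ is infinite.

*$FC(\Gamma)=\{1\}$.* If $gN$ has finitely many conjugates in $\Gamma$, then the conjugates of $g$ lie in finitely many cosets of the finite group $N$, so there are finitely many of them and $g\in N$.

*Setting up the cover.* Suppose $U\cap K\cap G_0\subseteq\bigcup_jg_jL_j$, a finite union with all $[G:L_j]$ infinite (left cosets suffice by Section 2). Shrinking $U$, we may take $U=\bigcap_i\{f_i\ne1\}$ with finitely many $f_i$ of degree at most $3$ and $f_i(1)\neq1$. So each $x\in K\cap G_0$ lies in some $g_jL_j$ or satisfies some $f_i(x)=1$. We push all this to $\Gamma$, looking at the image of each of these sets intersected with $K\cap G_0$.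

* $g_jL_j$ maps into a coset of $L_jN/N$. Since $L_jN$ is a union of at most $|N|$ cosets of $L_j$, it has infinite index in $G$, and so $L_jN/N$ has infinite index in $\Gamma$: kind (i).
* $f_i$ of degree $0$ has no solutions, since $f_i(1)\ne1$.
* $f_i=a_0x^{\varepsilon}a_1x^{-\varepsilon}a_2$ with $a_1\in N$: every $x\in G_0$ commutes with $a_1$, so $f_i(x)=a_0a_1a_2=f_i(1)\ne1$. There are no solutions in $G_0$.
* $f_i=a_0x^{\varepsilon}a_1x^{-\varepsilon}a_2$ with $a_1\notin N$: solutions map to solutions of the equation with coefficients reduced mod $N$, a set that is empty or a coset of $C_\Gamma(a_1N)$. As $a_1N\ne1$ and $FC(\Gamma)=\{1\}$, this is empty or of kind (i).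
* Every other $f_i$: by Lemma 3 for the reduced equation, solutions map into a point or a set of kind (ii), (iii) or (iv). A point is a coset of the trivial subgroup, so it is of kind (i).

Hence the finite-index subgroup $H=(K\cap G_0)N/N$ of $\Gamma$ is covered by finitely many sets of kinds (i)–(iv). This contradicts Proposition 4. $\blacksquare$

## 6. Irreducibility for groups with trivial center

**Proof of Theorem 2(3) from Proposition 4.** Let $G$ be infinite with trivial center.

*(i) implies (ii).* Let $FC(G)=\{1\}$. Any two nonempty open sets contain nonempty finite intersections of subbasic sets, so it suffices that a finite intersection of nonempty sets $\{f_i\ne1\}$ with $\deg f_i\le3$ is nonempty. Each $\{f_i=1\}$ is a proper subset of $G$. By Lemma 3 it is empty, a point, a coset of some $C_G(a_1)$ with $a_1\ne1$, or of kind (ii), (iii) or (iv). (If $f_i=a_0x^{\varepsilon}a_1x^{-\varepsilon}a_2$ with $a_1=1$, then $f_i$ is constant, and being $\neq1$ somewhere it has no solutions.) Here $C_G(a_1)$ has infinite index and points are of kind (i). By Proposition 4 with $H=\Gamma=G$, finitely many such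 sets do not cover $G$.

*(ii) implies (iii).* $\mathfrak Z_2^{\pm}(G)\subseteq\mathfrak Z_3^{\pm}(G)$.

*(iii) implies (i).* Suppose $1\ne a\in FC(G)$. Then $C_G(a)$ has finite index, and it is a proper subgroup because the center is trivial. Each coset $gC_G(a)=\{x: xax^{-1}\,ga^{-1}g^{-1}=1\}$ is closed in $\mathfrak Z_2^{\pm}(G)$. So $G$ is a finite union of proper closed sets. Equivalently, finitely many nonempty open sets have empty intersection, which cannot happen in an irreducible space (induct on their number). So $\mathfrak Z_2^{\pm}(G)$ is not irreducible. $\blacksquare$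

The group $D_\infty$, with trivial center and $FC(D_\infty)=\langle r\rangle$, illustrates the last implication: its two disjoint open sets in Section 2 are the cosets of $C(r)=\langle r\rangle$.

It remains to prove Proposition 4. **For the rest of these notes** $\Gamma$ is an infinite group with $FC(\Gamma)=\{1\}$, so $C_\Gamma(m)$ has infinite index for every $m\ne1$, and $H\le \Gamma$ has finite index.

## 7. Two points in one solution set: kinds (i)–(iii)

Let $\mathcal I$ be the family of all subsets of $\Gamma$ contained in finite unions of cosets of infinite-index subgroups. It is an ideal (closed under subsets and finite unions), it contains all finite sets, and it is invariant under left and right translations, since $(gL)h=gh(h^{-1}Lh)$. For comparison, in $\mathbb Z$ the analogous ideal consists of the finite sets; in $F_2$ it contains, for example, the commutator subgroup.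

**$H\notin\mathcal I$.** Otherwise $\Gamma$, a finite union of translates of $H$, would be in $\mathcal I$, against Neumann's lemma.

So kind (i) alone causes no trouble. For kinds (ii) and (iii), a sensible first approach is to subtract: if $x$ and $xs$ both solve the equation, compare the two equations and hope that one occurrence of $x$ cancels.

**Lemma 5 (thinness).** If $T$ is of kind (ii) or (iii) and $1\ne s\in\Gamma$, then $T\cap Ts^{-1}\in\mathcal I$.

*Proof.* Let $x\in T\cap Ts^{-1}$, i.e. $x,xs\in T$.

Kind (ii): $xspxs=q^{-1}=xpx$. Cancel $x$ on the left: $spxs=px$, so $pxs=s^{-1}px$ and $xsx^{-1}=p^{-1}s^{-1}p$. By (C), $x$ lies in a fixed left coset of $C_\Gamma(s)$.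

Kind (iii): $xspxsqs^{-1}x^{-1}=r^{-1}=xpxqx^{-1}$. Cancel $x$ on the left and $x^{-1}$ on the right: $spxsqs^{-1}=pxq$. Hence $x\,(sqs^{-1}q^{-1})=p^{-1}s^{-1}p\,x$, that is, $x^{-1}(p^{-1}s^{-1}p)x=sqs^{-1}q^{-1}$. By (C), $x$ lies in a fixed right coset of $C_\Gamma(p^{-1}s^{-1}p)$.

Both centralizers have infinite index because $s\ne1$. $\square$

**Pigeonhole.** This already settles covers without kind (iv). Suppose $H\subseteq B\cup T_1\cup\dots\cup T_k$ with $B\in\mathcal I$ and each $T_l$ of kind (ii) or (iii). Choose distinct $g_0,\dots,g_k\in H$. For $x\in H$ the $k+1$ points $xg_0,\dots,xg_k$ lie in $H$. If none is in $B$, then two of them, $xg_i$ and $xg_j$ with $i<j$, lie in the same $T_l$, and with $s=g_i^{-1}g_j\ne1$ we get $xg_i\in T_l\cap T_ls^{-1}$. So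
$$H\subseteq\bigcup_iBg_i^{-1}\ \cup\bigcup_{i<j,\;l}\bigl(T_l\cap T_l(g_i^{-1}g_j)^{-1}\bigr)g_i^{-1}\in\mathcal I,$$
a contradiction.

## 8. Why $xaxbx=c$ resists two points

Try the same for $S=\{x:xaxbx=c\}$. If $x,xs\in S$, then $xsaxsbxs=xaxbx$, so $saxsbxs=axbx$. Multiplying by $(ax)^{-1}$ on the left and $(bx)^{-1}$ on the right gives
$$(ax)^{-1}s(ax)\cdot s\cdot(bx)s(bx)^{-1}=1 . \tag{4}$$
Here the cancellation stops. Equation (4) still contains $x$ in two places, inside two different conjugates of $s$, and it does not confine $x$ to a coset of a centralizer.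

The following example shows that nothing more can be squeezed out of (4) by algebra alone. Let $F$ be an infinite field of characteristic $3$, and let $P$ be the group of upper unitriangular $3\times3$ matrices over $F$, written as triples with $(\alpha,\beta,\gamma)(\alpha',\beta',\gamma')=(\alpha+\alpha',\beta+\beta',\gamma+\gamma'+\alpha\beta')$. If $M$ is strictly upper triangular, then $(I+M)^3=I+3M+3M^2+M^3=I$, so $x^3=1$ for all $x\in P$. The set $T=\{x: xxx=1\}$, of kind (iv), is all of $P$, and $T\cap Ts^{-1}=P$ for every $s$. Yet for $s=(1,0,0)$ we have $C_P(s)=\{\beta=0\}$, of infinite index. So the analog of Lemma 5 fails for kind (iv), even though this particular $C_P(s)$ has infinite index.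

Of course $P$ does not satisfy $FC(P)=\{1\}$: its commutators are central. The example suggests what to prove from $S$: not that $x$ is confined, but that commutators of certain elements have few conjugates. For that we must use many simultaneous points of $S$, at positions $x,\,xu,\,xt,\,xtu,\,xs,\,xsu,\dots$ related by the group law. The pigeonhole argument gives only two. So we need one "generic" $x$ such that the set of return times $g$, those with $xg\in S$, is rich and stays rich under further demands. A suitably chosen ultrafilter provides such an $x$.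

## 9. A recurrent ultrafilter

**Ultrafilters, recalled.** An ultrafilter $\omega$ on $\Gamma$ is a family of subsets, closed under supersets and finite intersections, with $\emptyset\notin\omega$, and containing one of $A$, $\Gamma\setminus A$ for each $A\subseteq\Gamma$. If a finite union lies in $\omega$, so does one of its members. Any family with the finite intersection property extends to an ultrafilter. The set $\beta\Gamma$ of all ultrafilters is compact for the topology with basic sets $\{\omega:A\in\omega\}$, which are clopen.

For $g\in\Gamma$ put $\omega g=\{Ag:A\in\omega\}$. Then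
$$A\in\omega g\iff Ag^{-1}\in\omega,\qquad(\omega g)h=\omega(gh).$$
The preimage of $\{\eta: A\in\eta\}$ under $\omega\mapsto\omega g$ is $\{\omega:Ag^{-1}\in\omega\}$, so this is a right action by homeomorphisms. For example, the principal ultrafilter at $y$ is sent to the principal ultrafilter at $yg$; one may think of $\omega$ as a generic element and of $\omega g$ as its translate.

**The space $X$.** Let $X$ be the set of ultrafilters $\omega$ on $\Gamma$ with $H\in\omega$ and $\omega\cap\mathcal I=\emptyset$. We check three properties.

* $X$ is closed: it is the intersection of the clopen sets $\{H\in\omega\}$ and $\{\Gamma\setminus B\in\omega\}$, $B\in\mathcal I$.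
* $X$ is nonempty: since $H\notin\mathcal I$, the sets $H\setminus B$ with $B\in\mathcal I$ are nonempty, and they are closed under finite intersections. An ultrafilter containing all of them is in $X$.
* $X$ is $H$-invariant: for $g\in H$ we have $Hg^{-1}=H$, and $B\in\omega g\cap\mathcal I$ would give $Bg^{-1}\in\omega\cap\mathcal I$.

**The choice of $\omega$.** By compactness the intersection of a chain of nonempty closed $H$-invariant subsets of $X$ is nonempty. So Zorn's lemma gives a minimal nonempty closed $H$-invariant $Y\subseteq X$. Fix such a $Y$ and fix $\omega\in Y$.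

**Definition (syndetic).** $V\subseteq H$ is *syndetic* if $V\Phi=H$ for some finite $\Phi\subseteq H$. The even integers are syndetic in $\mathbb Z$; the positive integers are not, since finitely many translates of them are bounded below. Syndetic subsets of $H$ are infinite, because $H$ is.

**Lemma 6 (recurrence).** If $A\subseteq\Gamma$ and $V=\{g\in H:A\in\omega g\}$ is nonempty, then $V$ is syndetic.

*Proof.* Let $O=\{\eta\in Y:A\in\eta\}$, an open subset of $Y$. It contains $\omega g$ for $g\in V$, so it is nonempty. The union $\bigcup_{g\in H}Og$ is open in $Y$ and $H$-invariant; its complement in $Y$ is closed, $H$-invariant and different from $Y$, hence empty by minimality. By compactness $Y=\bigcup_{f\in\Phi}Of$ with $\Phi\subseteq H$ finite. For $h\in H$ we have $\omega h\in Of$ for some $f\in\Phi$, so $\omega hf^{-1}\in O$, i.e. $hf^{-1}\in V$ and $h\in Vf$. $\square$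

We shall also use: **(S)** *a syndetic $V\subseteq H$ is not in $\mathcal I$.* If it were, then $H=V\Phi$, a finite union of right translates of $V$, would be in $\mathcal I$.

**Reduction to kind (iv).** Suppose Proposition 4 fails. Then $H$ is contained in a finite union of sets of kinds (i)–(iv). Since $H\in\omega$, one set $S$ of this family belongs to $\omega$. It is not of kind (i), as $\omega\cap\mathcal I=\emptyset$. If $S=T$ were of kind (ii) or (iii), then $\{g\in H:T\in\omega g\}$ contains $1$, so it is syndetic by Lemma 6, and contains some $g\ne1$. Then $T\in\omega$ and $Tg^{-1}\in\omega$, so $T\cap Tg^{-1}\in\omega\cap\mathcal I$ by Lemma 5, a contradiction. Hence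
$$S=\{y:yayby=c\}\in\omega\qquad\text{for some }a,b,c\in\Gamma .$$

## 10. The generic solution and a twisted multiplication rule

**The ultrapower, recalled.** Let $\Gamma^*=\Gamma^\Gamma/\omega$ be the group of functions $\Gamma\to\Gamma$, with pointwise product, modulo equality on a set in $\omega$. It contains $\Gamma$ as the classes of constant functions. Let $\xi\in\Gamma^*$ be the class of the identity map. For a group word $v$ with coefficients in $\Gamma$, the element $v(\xi)$ is represented by $y\mapsto v(y)$, so
$$v(\xi)=1\text{ in }\Gamma^*\iff\{y:v(y)=1\}\in\omega .$$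
For example, in $\mathbb Z$ with a non-principal ultrafilter, $\xi$ is different from every ordinary integer, since $\{y:y=n\}$ is finite. Here $\xi a\xi b\xi=c$, because $S\in\omega$: $\xi$ is our generic solution.

Put $z=c^{-1}\xi$, and for $w\in\Gamma$ write $Z_w=zwz^{-1}$. Then $Z_{vw}=Z_vZ_w$. The first fact says that these conjugates lie outside $\Gamma$.

**(G)** *If $1\ne m\in\Gamma$, then $Z_m\notin\Gamma$.* If $Z_m=n\in\Gamma$, then $\xi m\xi^{-1}=cnc^{-1}$, so $\{y:ymy^{-1}=cnc^{-1}\}\in\omega$. By (C) this set is empty or a coset of $C_\Gamma(m)$, which has infinite index. So it is in $\mathcal I$, a contradiction.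

**Return times.** Let
$$W=\{g\in H:S\in\omega g\}=\{g\in H:(\xi g)a(\xi g)b(\xi g)=c\text{ in }\Gamma^*\}.$$
The two descriptions agree because $S\in\omega g$ iff $\{y:yg\in S\}=Sg^{-1}\in\omega$. Clearly $1\in W$, so $W$ is syndetic by Lemma 6.

**Three homomorphisms with trivial product on $W$.** Put $\Omega=\xi a\xi$. Since $\xi a\xi b\xi=c$, we have $\Omega^{-1}c=b\xi$. For $w\in H$,
$$(\xi w\xi^{-1})(\Omega w\Omega^{-1})(cwc^{-1})\,c=\xi w\,\xi^{-1}(\xi a\xi)\,w\,(\Omega^{-1}c)\,w=\xi w\,a\,\xi w\,b\,\xi w .$$
If $w\in W$, the right side is $c$, so $(\xi w\xi^{-1})(\Omega w\Omega^{-1})(cwc^{-1})=1$. Conjugating by $c^{-1}$ (that is, applying $v\mapsto c^{-1}vc$) gives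
$$Z_w\,\theta(w)\,w=1\quad(w\in W),\qquad \theta(w):=c^{-1}\Omega w\Omega^{-1}c . \tag{5}$$
All three of $w\mapsto Z_w$, $w\mapsto\theta(w)$, $w\mapsto w$ are homomorphisms $H\to\Gamma^*$. We use this to eliminate $\theta$. By (5), $\theta(w)^{-1}=wZ_w$ for $w\in W$. If $v,w,vw\in W$, then $\theta(vw)^{-1}=\theta(w)^{-1}\theta(v)^{-1}$ reads
$$vw\,Z_vZ_w=wZ_w\,vZ_v\qquad(v,w,vw\in W). \tag{6}$$

**What (6) should give.** Suppose for a moment that the elements $Z_v$ commuted with $\Gamma$. Then (6) with $v=t$, $w=u$ would become $tu\,Z_tZ_u=ut\,Z_uZ_t$, so $(ut)^{-1}tu=Z_uZ_t(Z_tZ_u)^{-1}=Z_{[u,t]}$ would lie in $\Gamma$, and (G) would force $[u,t]=1$. Return times would commute, and that is too much commutation for a group with trivial FC-center (Step 5 below). Nothing makes $Z_v$ commute with $\Gamma$, however. Instead we study how $\tau=tZ_t$ conjugates elements of $\Gamma$, and reach $[t,u]=1$ in four steps.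

**Richer return sets.** For (6) we need products of return times to be return times. For $u\in W$ let
$$A_u=\{g\in H:\ g,gu\in W\}=\{g\in H:\ S\cap Su^{-1}\in\omega g\}.$$
(Here $gu\in W$ means $S\in\omega gu$, i.e. $Su^{-1}\in\omega g$.) It contains $1$, as $1,u\in W$; so it is syndetic by Lemma 6. For $u\in W$ and $t\in A_u$, the elements $1,u,t,tu$ are all in $W$. Hence the set
$$A_{u,t}=\{s\in H:\ s,su,st,stu\in W\}=\{s\in H:\ S\cap Su^{-1}\cap St^{-1}\cap S(tu)^{-1}\in\omega s\}$$
contains $1$, and it too is syndetic.

## 11. Return times commute

Fix $u\in W$ and $t\in A_u$, and set $\tau=tZ_t\in\Gamma^*$. Since $t\in W$, the set $A_t$ is defined and syndetic.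

**Step 1: how $A_t$ conjugates $\tau$.** This step expresses $g^{-1}\tau g$ through a single $Z$. Let $g\in A_t$, so $g,t,gt\in W$. By (6) with $v=g$, $w=t$, we have $gt\,Z_gZ_t=tZ_t\,gZ_g$. Multiply by $Z_g^{-1}$ on the right and use $Z_gZ_tZ_g^{-1}=Z_{gtg^{-1}}$: then $gt\,Z_{gtg^{-1}}=\tau g$, i.e.
$$t\,Z_{gtg^{-1}}=g^{-1}\tau g\qquad(g\in A_t). \tag{7}$$

**Step 2: $\tau$ moves few elements of $H$ inside $\Gamma$.** Let
$$D=\{h\in H:\tau h\tau^{-1}\in\Gamma\},\qquad E=\{h\in H:\tau h=h\tau\}.$$
Both are subgroups of $H$, and $E\le D$. This step shows $[D:E]<\infty$; it will serve as a pigeonhole principle.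

*First, if $k\in D$ and $g,kg\in A_t$, then $k\in E$.* Put $k_1=\tau k\tau^{-1}\in\Gamma$, so that $k^{-1}\tau k=k^{-1}k_1\tau$. By (7) for $kg$ and then for $g$,
$$tZ_{kgt(kg)^{-1}}=g^{-1}k^{-1}\tau kg=g^{-1}k^{-1}k_1\tau g=(g^{-1}k^{-1}k_1g)\,g^{-1}\tau g=(g^{-1}k^{-1}k_1g)\,tZ_{gtg^{-1}} .$$
With $m=kgt(kg)^{-1}\,(gtg^{-1})^{-1}\in\Gamma$ this says $Z_m=t^{-1}(g^{-1}k^{-1}k_1g)t\in\Gamma$. By (G), $m=1$. So $Z_m=1$, hence $k_1=k$, and $k$ commutes with $\tau$.

*Now count cosets.* Let $A_t\Phi=H$ with $\Phi$ finite. For each $k\in D$ there is $f\in\Phi$ with $kf^{-1}\in A_t$. If $k,k'\in D$ share the same $f$, put $g=kf^{-1}$; then $g\in A_t$ and $(k'k^{-1})g=k'f^{-1}\in A_t$, with $k'k^{-1}\in D$. By the first part $k'k^{-1}\in E$, so $k'\in Ek$. Thus $D$ is a union of at most $|\Phi|$ cosets $Ek$.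

**Step 3: a supply of elements of $D$.** We show that for $s\in A_{u,t}$ the element
$$\kappa(s):=u^{-1}sus^{-1}\in H$$
is in $D$, and we compute its conjugate by $\tau$. If $s,w,sw\in W$, then (6) with $v=s$ says $sw\,Z_sZ_w=wZ_w\,sZ_s$. Multiplying by $w^{-1}$ on the left and $Z_w^{-1}$ on the right,
$$Z_w\,sZ_s\,Z_w^{-1}=w^{-1}sw\,Z_s\qquad(s,w,sw\in W). \tag{8}$$
Let $s\in A_{u,t}$. Since $t,u,tu$ and $s,st,su,stu$ are in $W$, (8) applies with $w=t$, $w=u$ and $w=tu$. Using $w=tu$ together with $Z_{tu}=Z_tZ_u$, and then $w=u$,
$$u^{-1}t^{-1}stu\,Z_s=Z_t\,(Z_u\,sZ_s\,Z_u^{-1})\,Z_t^{-1}=Z_t\,u^{-1}su\,Z_s\,Z_t^{-1}.$$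
The case $w=t$ is $Z_t\,sZ_s\,Z_t^{-1}=t^{-1}st\,Z_s$. Multiply the displayed equation on the right by the inverse of this element, written as $(t^{-1}st\,Z_s)^{-1}$ on the left side and as $(Z_t\,sZ_s\,Z_t^{-1})^{-1}$ on the right side. All factors $Z_s$ cancel:
$$u^{-1}t^{-1}stu\;t^{-1}s^{-1}t=Z_t\,(u^{-1}sus^{-1})\,Z_t^{-1}.$$
Multiplying by $t$ on the left and $t^{-1}$ on the right,
$$\tau\,\kappa(s)\,\tau^{-1}=(tu^{-1}t^{-1})\,s\,(tut^{-1})\,s^{-1}\in\Gamma\qquad(s\in A_{u,t}). \tag{9}$$
In particular $\kappa(s)\in D$.

**Step 4: $[t,u]=1$.** This step combines the supply of Step 3 with the pigeonhole of Step 2. Since $[D:E]<\infty$, the elements $\kappa(s)$, $s\in A_{u,t}$, lie in finitely many cosets $kE$. Suppose $\kappa(s)E=\kappa(s')E$ with $s,s'\in A_{u,t}$. Then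
$$\kappa(s)^{-1}\kappa(s')=su^{-1}s^{-1}u\cdot u^{-1}s'us'^{-1}=su^{-1}s^{-1}\cdot s'us'^{-1}$$
is in $E$, so conjugation by $\tau$ fixes it. Computing that conjugate from (9), the factors $tut^{-1}$ and $tu^{-1}t^{-1}$ in the middle cancel, and we get
$$su^{-1}s^{-1}\cdot s'us'^{-1}=s\,tu^{-1}t^{-1}\,s^{-1}\cdot s'\,tut^{-1}\,s'^{-1}.$$
Multiply on the left by $s\,tut^{-1}s^{-1}$ and on the right by $s'u^{-1}s'^{-1}$:
$$s\,[t,u]\,s^{-1}=s'\,[t,u]\,s'^{-1}.$$
So $s[t,u]s^{-1}$ takes only finitely many values for $s\in A_{u,t}$. By (C), $A_{u,t}$ lies in finitely many left cosets of $C_\Gamma([t,u])$. If $[t,u]\ne1$, this centralizer has infinite index and $A_{u,t}\in\mathcal I$, contradicting (S), since $A_{u,t}$ is syndetic. Hence $[t,u]=1$.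

**Step 5: the contradiction.** Now let $u$ and $t$ vary. The set $W$ is syndetic, hence infinite; choose $u\in W\setminus\{1\}$. Step 4 applies to this $u$ and to every $t\in A_u$, so $A_u\subseteq C_\Gamma(u)$. As $u\neq1$, the centralizer $C_\Gamma(u)$ has infinite index, so $A_u\in\mathcal I$. But $A_u$ is syndetic, and this contradicts (S).

This proves Proposition 4. With Sections 3, 5 and 6 all parts of Theorem 2 are proved, and with Section 2 so is Theorem 1: $\mathfrak Z_3^{\pm}(G)$ is non-discrete for every infinite group $G$. $\blacksquare$
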